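# Fano toric manifolds whose Gromov width is smaller than Lu's bound

## 1. Delzant polytopes, relations among normals, and balls

**Delzant polytopes.** Let $N$ be a lattice of rank $n$. A Delzant polytope is a compact full-dimensional polytope
$$P=\{x:\ \ell_i(x):=\langle x,\eta_i\rangle+\kappa_i\ge 0,\ i=1,\dots,N_P\}$$
in $N^*_{\mathbb R}$ (or in a translate of it inside a larger vector space), with $\eta_i\in N$ and $\kappa_i\in\mathbb R$, such that each inequality defines a facet and, at each point of $P$, the *active* normals (those $\eta_i$ with $\ell_i(x)=0$) are part of a $\mathbb Z$-basis of $N$. It is enough to require the last condition at vertices, where it says that exactly $n$ normals are active and form a basis: the active set at any point is contained in the active set at a vertex of the face whose relative interior contains the point. We call $\ell_i$ the facet functions. The *normal fan* of $P$ has one cone for each face, spanned by the normals active on the relative interior of that face.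

By Delzant's theorem a closed symplectic toric manifold $(M,\omega)$ of real dimension $2n$ is determined by its moment polytope, which is Delzant, and every Delzant polytope occurs. We may take $M$ to be the smooth projective toric variety $X$ of the normal fan, with a torus-invariant Kähler form. Two Delzant polytopes with the same normal fan thus give Kähler forms on the same complex manifold. The primitive normals $\eta_i$ are the rays of the fan, and the facet $\ell_i=0$ corresponds to a torus-invariant divisor $D_i$.

*Example.* $P=[-1,1]$, with normals $1,-1$ and $\kappa_1=\kappa_2=1$, gives $\mathbb P^1$. We normalize so that $[\omega]$ evaluates on a curve class to the corresponding lattice length in $P$; this $\mathbb P^1$ has area $2$.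

**Relations and areas.** A *relation* is an integer vector $b=(b_i)$ with $\sum b_i\eta_i=0$. It is *nonnegative* if all $b_i\ge0$. We use three standard facts. First, $H_2(X;\mathbb Z)$ is the lattice of relations: the class $\beta$ corresponds to $b_i=D_i\cdot\beta$. Second, $c_1(b)=\sum b_i$, because $-K_X=\sum D_i$. Third,
$$\omega(b)=\sum_i b_i\kappa_i=\sum_i b_i\,\ell_i(x)\qquad\text{for every }x;$$
the second sum does not depend on $x$, since $\sum b_i\eta_i=0$. This allows us to compute areas by evaluating at any convenient point $x$.

*Example.* For $P=[0,\alpha]\times[0,\beta]$, with normals $\pm e_1,\pm e_2$, the manifold is $\mathbb P^1\times\mathbb P^1$. The relation $e_1+(-e_1)=0$ has area $x_1+(\alpha-x_1)=\alpha$; it is the class of the first factor.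

**The number $\Lambda(P)$.** Put
$$\Lambda(P)=\min\{\omega(b): b\text{ a nonzero nonnegative relation}\}.$$
Evaluating at an interior point of $P$ shows that such areas are positive and that only finitely many $b$ have area below a given bound, so the minimum exists.

*Example.* For the rectangle above every nonnegative relation is a combination of $e_1+(-e_1)$ and $e_2+(-e_2)$, so $\Lambda=\min(\alpha,\beta)$.

**Fano.** $(M,\omega)$ is Fano if the toric variety $X$ of the normal fan of $P$ is Fano, that is, $-K_X$ is ample. The condition is on the fan, not on $\omega$. It holds exactly when $\{x:\langle x,\eta_i\rangle\ge-1\}$ has this same normal fan, with every inequality defining a facet; this polytope then belongs to the monotone form $[\omega]=c_1(X)$.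

*Example.* $\mathbb P^1\times\mathbb P^1$ is Fano, with polytope $[-1,1]^2$. The complete smooth fan with rays $(1,0),(0,1),(-1,2),(0,-1)$ is not: for the consecutive rays $(1,0),(0,1),(-1,2)$ the relation $(1,0)+(-1,2)-2(0,1)=0$ is the class of the curve $D_{(0,1)}$, and its degree under $-K$ is $1+1-2=0$.

**Gromov width.** $w_G(M,\omega)=\sup\{\pi r^2: B^{2n}(r)\text{ embeds symplectically into }(M,\omega)\}$. The number $\pi r^2$ is the *capacity* of the ball.

*Example.* On $\mathbb P^1$ with area $\lambda$ we have $w_G=\lambda$: area gives $\le$, and the complement of a point is a disc of area $\lambda$.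

We recall an upper and a lower bound for the width.

**Theorem of G. Lu.** If $M$ is Fano, then $w_G(M,\omega)\le\Lambda(P)$.

**Balls from simplices.** Let $\Delta^k=\{v\in\mathbb R^k_{\ge0}:\sum v_i\le1\}$. Then $\mathrm{int}(\lambda\Delta^n)\times T^n$ contains balls of every capacity less than $\lambda$ (Traynor, J. Differential Geom. 42 (1995)). Since $\mathrm{int}(P)\times T^n$ is an open subset of $M$, we get $w_G\ge\lambda$ whenever $P$ contains a simplex integral-affinely equivalent to $\lambda\Delta^n$. We call this a *unimodular simplex of size $\lambda$*. Example: the square $[0,\lambda]^2$ contains $\lambda\Delta^2$.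

## 2. Is the width of a Fano toric manifold always $\Lambda(P)$?

In real dimension $4$ the Fano toric manifolds are, up to diffeomorphism, $\mathbb P^1\times\mathbb P^1$ and $\mathbb P^2\#k\overline{\mathbb P^2}$ with $k=0,1,2,3$. Hwang, Lee and Suh ("The Gromov width of generalized Bott manifolds", arXiv:1801.06318 (2018)) assert, as straightforward to check, that for toric forms whose polytope has one of the corresponding Fano normal fans the Gromov width is exactly $\Lambda(P)$. They state that they do not know whether this still holds in higher dimensions. So the question is: does $w_G(M,\omega)=\Lambda(P)$ hold for every Fano symplectic toric manifold of real dimension $2n\ge6$?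

The answer is no. Fix an integer $w\ge3$, put $w_j=w+j$ for $j=0,1,2$, and let $r_0,r_1,r_2$ be integers with $4\le r_j\le w_j+1$. Put
$$n=\sum_j(w_j+r_j)-1=3w+2+\sum_jr_j .$$

**Theorem A.** There is a Fano toric manifold $X=X_{w,r}$ of complex dimension $n$ such that:

1. for every real $m>3$ there is a toric symplectic form $\omega_m$ on $X$, with polytope $P_m$ having the fan of $X$ as normal fan, such that $\Lambda(P_m)=2m+1$ and $w_G(X,\omega_m)\le\frac{3m+12}2$;
2. for $[\omega]=c_1(X)$: $\Lambda=2w+3$ and $w_G\le\frac{n+1}2$.

**Consequences.** Taking $r=(4,4,4),(4,5,4),(4,5,5)$, all allowed for every $w\ge3$, gives $n=3w+14,\ 3w+15,\ 3w+16$, so every $n\ge23$ is realized. Since $\frac{3m+12}2<2m+1$ exactly when $m>10$, for every $n\ge23$ the equality $w_G=\Lambda$ fails for some Fano symplectic toric manifold of complex dimension $n$. Letting $m\to\infty$, we get $\inf w_G/\Lambda\le3/4$ in each such dimension. In part 2, $\frac{n+1}2<2w+3$ means $3w+3+\sum r_j<4w+6$, that is, $w>\sum r_j-3$. For $\sum r_j=12,13,14$ this means $w\ge10,11,12$, which gives $n\in\{44,47,50,\dots\}$, $n\in\{48,51,54,\dots\}$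 and $n\in\{52,55,\dots\}$. So there are monotone counterexamples for $n=44,47,48$ and all $n\ge50$. For instance $w=10$, $r=(4,4,4)$ gives $n=44$, $\Lambda=23$, $w_G\le22.5$.

In the other direction there is a positive statement, not needed for the answer, proved in Section 12.

**Proposition B.** In every dimension, $w_G=\Lambda(P)$ for all Fano generalized Bott manifolds, in particular for all Fano toric manifolds of Picard number $\le2$.

These notes do not decide whether equality can fail for $3\le n\le22$.

## 3. Projective spaces, rectangles, a truncated triangle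

For $\mathbb P^n$, $P=\lambda\Delta^n$ has normals $e_1,\dots,e_n,-\sum e_i$. All relations are multiples of the sum of the normals, of area $\lambda$. So $\Lambda=\lambda$; Lu's theorem gives $w_G\le\lambda$, and $P$ itself is a simplex of size $\lambda$.

For $[0,\alpha]\times[0,\beta]$ with $\alpha\le\beta$, $\Lambda=\alpha$, and $\alpha\Delta^2\subset P$. Again $w_G=\Lambda$.

For the one-point blow-up of $\mathbb P^2$ take $P=\{x,y\ge0,\ \mu\le x+y\le\lambda\}$ with $0<\mu<\lambda$. The normals are $(1,0),(0,1),(1,1),(-1,-1)$. A nonzero nonnegative relation must use $(-1,-1)$, and then it is a sum of copies of $(1,1)+(-1,-1)=0$, of area $\lambda-\mu$, and of $(1,0)+(0,1)+(-1,-1)=0$, of area $\lambda$. So $\Lambda=\lambda-\mu$. The triangle with vertices $(0,\lambda),(0,\mu),(\lambda-\mu,\mu)$ lies in $P$, and its edges at $(0,\lambda)$ are $(\lambda-\mu)(0,-1)$ and $(\lambda-\mu)(1,-1)$. So it is a unimodular simplex of size $\Lambda$, and $w_G=\Lambda$.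

In these examples the lower bound came from finding a simplex of size $\Lambda$ in $P$. Section 12 shows that such a simplex exists for all generalized Bott polytopes. To disprove equality, by contrast, one needs an upper bound for $w_G$ that is better than Lu's.

## 4. Curves with two branches through a general point

**Why curves with one branch cannot help.** Upper bounds on $w_G$ come from curves through the center of the ball. Let $T=N\otimes\mathbb C^*\subset X$ be the open torus and let $p=1\in T$. For $g\in\mathbb C^*$ and $v\in N$ write $g^v=v\otimes g\in T$; thus $g^{(\alpha,\beta)}=(g^\alpha,g^\beta)$ when $N=\mathbb Z^2$.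

Blow up a ball of capacity $\pi r^2$ and let $e$ be the class of a line in the exceptional divisor, of area $\pi r^2$. If the class $b-e$ has a nonzero Gromov–Witten invariant, its area is positive and $\pi r^2<\omega(b)$. But an irreducible curve through $p$ lies in no $D_i$, so its class is a nonzero nonnegative relation $b$ and $\omega(b)\ge\Lambda(P)$. So the bound from such a curve through $p$ is never better than Lu's. This is where the first approach stops. To go below $\Lambda(P)$ we need a class $b-\mu e$ with $\mu\ge2$ and
$$\omega(b)<\mu\,\Lambda(P).$$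

**When is a double point possible?** Try $\mathbb P^2$ and the class of a line, $b=(1,1,1)$ on rays $v_0+v_1+v_2=0$. A curve of this class meeting $T$ has the form $h(t)=c\prod(t-t_i)^{v_i}$. If $h(0)=h(\infty)=1$, then $c=1$ and $\prod t_i^{v_i}=1$ (the sign $(-1)^{\sum v_i}$ is $1$). With $v_1,v_2$ a basis and $v_0=-v_1-v_2$ this says $t_1=t_0=t_2$, so $h$ is constant. No line has two branches at $p$, of course. The point is that the argument uses only that the rays in the support of $b$ generate a saturated sublattice and satisfy no relation besides multiples of $b$.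

Now let the rays generate a sublattice of finite index. Let $N_2$ be the root lattice of type $A_2$: the lattice of linear functions on $\mathbb R^3/\mathbb R(1,1,1)$ spanned by $e_{ij}=z_i-z_j$. It is dual to $\mathbb Z^3/\mathbb Z(1,1,1)$. For $\{j,k,l\}=\{0,1,2\}$ put
$$\sigma_j=e_{jk}+e_{jl}=2z_j-z_k-z_l,\qquad \sigma_0+\sigma_1+\sigma_2=0 .$$
In the basis $e_{01},e_{12}$ we have $\sigma_0=(2,1)$, $\sigma_1=(-1,1)$, $\sigma_2=(-1,-2)$. Since $\det\begin{pmatrix}2&1\\-1&1\end{pmatrix}=3$, the $\sigma_j$ generate a sublattice of index $3$. Let $\zeta$ be a primitive cube root of unity and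
$$f(t)=(t-1)^{\sigma_0}(t-\zeta^{-1})^{\sigma_1}(t-\zeta)^{\sigma_2}=\Big(\frac{(t-1)^2}{t^2+t+1},\ \frac{(t-1)(t-\zeta^{-1})}{(t-\zeta)^2}\Big).$$
Then $f(\infty)=(1,1)$, and $f(0)=(1,\zeta^{-1}/\zeta^2)=(1,1)$. So $f$ has two branches at $1$.

**Why not stay in the plane?** The cones on pairs of $\sigma$'s have index $3$, so one adds the six roots. In cyclic order the nine rays are $e_{01},\sigma_0,e_{02},e_{12},\sigma_1,e_{10},e_{20},\sigma_2,e_{21}$, and consecutive pairs are bases of $N_2$. Take $\kappa=1$ for the roots and $\kappa=\frac65$ for the $\sigma_j$: this is the hexagon $|e_{ij}|\le1$ with the three corners $e_{jk}=e_{jl}=-1$ (where $\sigma_j=-2$) cut off by $\sigma_j\ge-\frac65$. On an edge $e_{jk}=-1$ of the hexagon, $\sigma_j=-1+e_{jl}$ with $e_{jl}\in[-1,0]$, so the cut leaves $e_{jl}\in[-\frac15,0]$ and all nine inequalities define facets. Nonnegative relations with at least three terms have area $\ge3$, and those with two terms are $e_{ij}+e_{ji}=0$ of area $2$. So $\Lambda=2$, while the class $\sigma_0+\sigma_1+\sigma_2$ has area $A=\frac{18}5$ and $A/2<\Lambda$. The inequality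 that we want is available. But the surface is not Fano: $\sigma_0+e_{12}=2e_{02}$ is the class of the curve $D_{e_{02}}$, and its degree is $0$.

**The idea.** Keep this plane picture, but replace each ray $\sigma_j$ by a large block of rays with sum $\sigma_j$, and tilt the roots by subtracting part of the block. In the resulting higher-dimensional polytope the curve $f$ survives, and the tilt makes the variety Fano. First we find a $5$-dimensional polytope that controls the combinatorics (Section 5); then we enlarge it to the manifolds (Section 6).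

## 5. A family of five-dimensional Delzant polytopes

We use throughout that two non-proportional roots $e_{ij}$ form a $\mathbb Z$-basis of $N_2$, and so do $e_{jk},\sigma_j$, because $\sigma_j-e_{jk}=e_{jl}$.

**Parameters.** Let $\mathcal D$ be the set of $(\Phi,\delta,\nu)\in\mathbb R^3\times\mathbb R^3\times\mathbb R$ with
$$\Phi_0<\Phi_1<\Phi_2,\qquad 0<\nu<\delta_j<\Phi_j,\qquad \Phi_k>\Phi_j-\delta_j\quad(j\ne k).$$
It is open and convex. Example: $\Phi=(4,5,6)$, $\delta=(3,3,3)$, $\nu=2$. Put
$$\theta_j=\Phi_j-\delta_j>0,\quad \Xi=\sum_j\Phi_j-\nu,\quad F_{jk}=\Phi_j+e_{jk},\quad s_j=\Phi_j+\delta_j+\sigma_j,$$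
the last two being functions of $z\in\mathbb R^3/\mathbb R(1,1,1)$. We shall use
$$s_j-F_{jk}=F_{jl}-\theta_j=\delta_j+e_{jl},\qquad s_j=F_{jk}+F_{jl}-\theta_j. \tag{1}$$
Let $m_j=\min(F_{jk},F_{jl},s_j)$, and let $Q$ be the set of $(z,\alpha)$, $\alpha\in\mathbb R^3$, with
$$\alpha_j\ge0,\quad\alpha_j\le F_{jk},\quad\alpha_j\le F_{jl},\quad\alpha_j\le s_j\quad(j=0,1,2),\qquad\alpha_0+\alpha_1+\alpha_2\le\Xi .$$
With $f_j$ dual to $\alpha_j$, the $13$ inward normals in $N_2\oplus\mathbb Z^3$ are
$$a_j=f_j,\qquad\varepsilon_{jk}=e_{jk}-f_j,\qquad\rho_j=\sigma_j-f_j,\qquad\xi=-(f_0+f_1+f_2).$$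

Two remarks explain the choices. Without $\xi$, the point $z=0$, $\alpha_j=\Phi_j$ would have all six $\varepsilon_{jk}$ active, too many in dimension $5$; the last inequality cuts it off. And if $\Phi_0=\Phi_2$, then at $z_0=z_2=z_1-\Phi_0$, $\alpha_0=\alpha_2=0$, $\alpha_1=\Phi_0+\Phi_1$ the six normals $a_0,\varepsilon_{01},a_2,\varepsilon_{21},\varepsilon_{10},\varepsilon_{12}$ would be active (the point is in $Q$, as $s_0=\delta_0$, $s_2=\delta_2$, $F_{02}=F_{20}=\Phi_0$, $s_1=\Phi_1+\delta_1+2\Phi_0$, and $\Phi_0+\Phi_1<\Xi$). So the $\Phi_j$ must be distinct.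

**Lemma 1.** For parameters in $\mathcal D$, $Q$ is compact and full-dimensional, all $13$ inequalities define facets, and at every point of $Q$ the active normals are part of a $\mathbb Z$-basis of $N_2\oplus\mathbb Z^3$.

**Step 1: compactness, interior, facets.** On $Q$ we have $F_{jk}\ge\alpha_j\ge0$, so $e_{jk}\ge-\Phi_j$ for all $j\neq k$; hence $z$ is bounded, and so is $\alpha$. The point $z=0$ with small $\alpha_j>0$ is interior. For facets we exhibit, for each inequality, a point of $Q$ where it alone is active.

- $a_j$: $z=0$, $\alpha_j=0$, the other $\alpha$'s small positive.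
- $\varepsilon_{jk}$: $z$ near $0$ with $e_{jk}<0$ and $e_{jk}<e_{jl}$, $\alpha_j=F_{jk}$, the others small positive. Here $F_{jk}<F_{jl}$, $s_j-F_{jk}=\delta_j+e_{jl}>0$, and $\Xi>\Phi_j$ because $\Phi_k>\nu$.
- $\rho_j$: $e_{jk}=e_{jl}=-(\delta_j+\gamma)$ with $\gamma>0$ small. Then $0<s_j=\theta_j-2\gamma<F_{jk}=F_{jl}=\theta_j-\gamma$. Since $z_k=z_l>z_j$, all of $F_{kj},F_{kl},s_k$ are positive, so $m_k>0$, and likewise $m_l>0$. Take $\alpha_j=s_j$ (which is less than $\Xi$), the others small positive.
- $\xi$: $z=0$, $\alpha_j=\Phi_j-\nu/3$, which lies strictly between $0$ and $\Phi_j=m_j$.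

**Step 2: reduce the active normals to vectors in the plane.** Call two finite families of lattice vectors *equivalent* if they are related by sign changes and by adding integer multiples of one member to another. Being part of a basis is preserved. (Example: $\{(1,0),(1,1)\}$ is equivalent to $\{(1,0),(0,1)\}$.)

Let $x=(z,\alpha)\in Q$; all $m_j(z)\ge0$. Let $\mathcal A_j$ be the family of active normals among $a_j,\varepsilon_{jk},\varepsilon_{jl},\rho_j$. If $\mathcal A_j\ne\emptyset$, pick $\tau_j\in\mathcal A_j$, with $\tau_j=a_j$ if $a_j\in\mathcal A_j$. From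
$$a_j+\varepsilon_{jk}=e_{jk},\quad a_j+\rho_j=\sigma_j,\quad\varepsilon_{jl}-\varepsilon_{jk}=e_{kl},\quad\rho_j-\varepsilon_{jk}=e_{jl},$$
$\mathcal A_j$ is equivalent to $\{\tau_j\}\cup B_j$ with $B_j\subset N_2$ (up to signs) as follows.

- (i) $\alpha_j=m_j=0$: $B_j$ consists of $e_{jk}$ if $F_{jk}=0$, $e_{jl}$ if $F_{jl}=0$, and $\sigma_j$ if $s_j=0$. Not both $F_{jk}=F_{jl}=0$, since then $s_j=-\theta_j<0$ by (1).
- (ii) $\alpha_j=0<m_j$, or $0<\alpha_j<m_j$: $B_j=\emptyset$.
- (iii) $\alpha_j=m_j>0$: $B_j=\emptyset$ if the minimum is attained once; $B_j=\{e_{kl}\}$ if $F_{jk}=F_{jl}<s_j$; $B_j=\{e_{jl}\}$ if $F_{jk}=s_j<F_{jl}$, and with $k,l$ exchanged $B_j=\{e_{jk}\}$; $B_j=\{e_{jk},e_{jl}\}$ if all three coincide (use $\tau_j=\rho_j$).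

To organize the cases, define at $z$ three conditions on block $j$:

- *low*: $s_j=0$, or $F_{jk}=s_j\le F_{jl}$, or $F_{jl}=s_j\le F_{jk}$;
- *edge*: $F_{jk}=0$ or $F_{jl}=0$;
- *tie*: $F_{jk}=F_{jl}\le s_j$; in particular $z_k=z_l$.

If $B_j\ne\emptyset$, then block $j$ satisfies at least one of them, by inspection of (i) and (iii). Moreover
$$\text{block }j\text{ low}\ \Longrightarrow\ e_{jk}\le-\delta_j\ \text{ and }\ e_{jl}\le-\delta_j. \tag{2}$$
Indeed, if $s_j=0$, then $F_{jk}+F_{jl}=\theta_j$ with both terms $\ge0$, so both are $\le\theta_j=\Phi_j-\delta_j$. If $F_{jk}=s_j\le F_{jl}$, then $\delta_j+e_{jl}=0$ by (1), and $e_{jk}\le e_{jl}$. The third possibility is symmetric.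

**Step 3: $\xi$ inactive.** The $\tau_j$ have fibre parts $\pm f_j$ in $\mathbb Z^3$, so it suffices that the members of all the $B_j$ together (counted with repetition) are, up to signs, part of a basis of $N_2$.

*Some block is low.* Say block $0$; labels are arbitrary, since we use only $\Phi_k>\theta_j$ for all $j\ne k$. By (2), $z_0\le z_1-\delta_0$ and $z_0\le z_2-\delta_0$. Consider block $1$. It is not low, since by (2) that would need $z_1<z_0$. There is no tie, since that needs $z_0=z_2$. $F_{10}=0$ means $z_1=z_0-\Phi_1<z_0$, impossible. $F_{12}=0$ means $e_{12}=-\Phi_1$, so $e_{02}=e_{01}+e_{12}\le-\delta_0-\Phi_1$; with $F_{02}\ge0$ this gives $\Phi_1\le\Phi_0-\delta_0=\theta_0$, a contradiction. So $B_1=\emptyset$, and by the same argument $B_2=\emptyset$. Finally, by (i) and (iii), $B_0$ is contained in $\{e_{0k},\sigma_0\}$ for one $k$, or in $\{e_{01},e_{02}\}$, or consists of one root. Each is part of a basis.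

*No block is low, some block has an edge condition.* Say $F_{01}=0$; labels are arbitrary, since we use only that the $\Phi_j$ are positive and distinct. Then $z_0=z_1-\Phi_0$, and $0\le\alpha_0\le F_{01}=0$ puts block $0$ in case (i). As $s_0\ne0$ and $F_{02}\ne0$, $B_0=\{e_{01}\}$.

Block $1$: $F_{10}=0$ is impossible, as $z_1>z_0$; $F_{12}=0$ gives $z_0=z_2-\Phi_0-\Phi_1$ and $F_{02}=-\Phi_1<0$, impossible. So only a tie can contribute: $B_1\subset\{e_{02}\}$, and $B_1\neq\emptyset$ forces $z_0=z_2$.

Block $2$: a tie needs $z_0=z_1$, impossible; $F_{20}=0$ gives $z_2=z_0-\Phi_2$ and $F_{21}=\Phi_2+z_0-\Phi_2-z_1=-\Phi_0<0$, impossible. So $B_2\subset\{e_{21}\}$, and $B_2\neq\emptyset$ forces $F_{21}=0$, that is, $z_2=z_1-\Phi_2$.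

Both at once would give $\Phi_0=\Phi_2$, impossible. So the family is contained in $\{e_{01},e_{02}\}$ or in $\{e_{01},e_{21}\}$, part of a basis.

*Only ties.* Then $B_j\subset\{e_{kl}\}$. If $z\ne0$, at most one tie occurs, because two ties make all $z_j$ equal. If $z=0$, then $m_j=\Phi_j$, and $B_j\ne\emptyset$ needs $\alpha_j=\Phi_j$; this cannot hold for all three $j$, since $\sum\Phi_j>\Xi$. So at most two of the roots $e_{kl}$ occur, and they are non-proportional.

**Step 4: $\xi$ active.** Let $z_a\ge z_b\ge z_c$ be the sorted coordinates and $R=z_a-z_c$. Since $\min(e_{jk},e_{jl})=z_j-\max(z_k,z_l)$,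
$$\sum_jm_j\le\sum_j\min(F_{jk},F_{jl})=\sum_j\Phi_j+(z_a-z_b)+(z_b-z_a)+(z_c-z_a)=\sum_j\Phi_j-R .$$
As $\sum m_j\ge\sum\alpha_j=\Xi=\sum\Phi_j-\nu$, we get $R\le\nu$. All $|e_{jk}|\le R\le\nu<\delta_j<\Phi_j$, so by (2) no block is low, and none has an edge condition. Moreover $s_j-F_{jk}=\delta_j+e_{jl}\ge\delta_j-\nu>0$, so
$$m_j=\min(F_{jk},F_{jl})<s_j,\qquad\sum_jm_j=\sum_j\Phi_j-R,\qquad m_j\ge\Phi_j-R.$$
Also $\alpha_j\ge\Xi-\sum_{i\ne j}m_i=m_j+R-\nu\ge\Phi_j-\nu>0$. So all $a_j$ and $\rho_j$ are inactive. Let $J=\{j:\alpha_j=m_j\}$; only blocks in $J$ have active $\varepsilon$'s, and $B_j$ is $\emptyset$ or $\{e_{kl}\}$ for $j\in J$.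

If $|J|\le2$, the fibre parts $-f_j$ $(j\in J)$ and $-(f_0+f_1+f_2)$ are part of a basis of $\mathbb Z^3$, and the $B_j$ contain at most two roots in total, which are non-proportional. So the active normals are part of a basis.

If $J=\{0,1,2\}$, then $\Xi=\sum m_j=\sum\Phi_j-R$, so $R=\nu>0$. Take $\tau_a=\varepsilon_{ab}$, $\tau_b=\varepsilon_{ba}$, $\tau_c=\varepsilon_{ca}$; these are active, because the minimum of $F_{jk},F_{jl}$ is attained at the larger of the other two coordinates. Then
$$\tau_a+\tau_b+\tau_c-\xi=e_{ab}+e_{ba}+e_{ca}=e_{ca},$$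
so $\xi$ may be replaced by $e_{ca}$. Block $a$ ties iff $z_b=z_c$ (vector $e_{bc}$), block $c$ ties iff $z_a=z_b$ (vector $e_{ab}$), block $b$ never; at most one tie occurs, as $R>0$. So, up to sign, the plane vectors are contained in $\{e_{ca},e_{bc}\}$ or $\{e_{ca},e_{ab}\}$, and together with $\tau_0,\tau_1,\tau_2$ they are part of a basis. This proves Lemma 1. $\square$

## 6. Blocks of rays: the Fano manifolds $X_{w,r}$

**The lattice and the rays.** Let $I_j=W_j\sqcup R_j$ with $|W_j|=w_j$, $|R_j|=r_j$, let $I=I_0\sqcup I_1\sqcup I_2$, and put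
$$N=\Big(N_2\oplus\bigoplus_{i\in I}\mathbb Z\eta_i\Big)\Big/\Big\langle\sum_{i\in I_j}\eta_i-\sigma_j,\ j=0,1,2\Big\rangle .$$
So in $N$ each $\sigma_j$ is the sum of the block $I_j$. For any choice $*_j\in R_j$, the relation for $j$ eliminates $\eta_{*_j}$; hence
$$\text{a basis of }N_2\text{ together with }\eta_i,\ i\in I_j\setminus\{*_j\},\ j=0,1,2,\ \text{ is a basis of }N, \tag{3}$$
and $\operatorname{rk}N=2+|I|-3=|I|-1=n$. The rays are the $\eta_i$ $(i\in I)$ and
$$\varepsilon_{jk}=e_{jk}-\sum_{i\in W_j}\eta_i\ (6\text{ rays}),\qquad\xi=-\sum_j\sum_{i\in W_j}\eta_i .$$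

**The polytope.** For $(\Phi,\delta,\nu)\in\mathcal D$ let $P=P(\Phi,\delta,\nu)$ be the set of $(z,(s_i)_{i\in I})$ with
$$s_i\ge0,\qquad\sum_{i\in I_j}s_i=\Phi_j+\delta_j+\sigma_j(z),$$
$$\Phi_j+e_{jk}(z)-\sum_{i\in W_j}s_i\ge0,\qquad\Xi-\sum_j\sum_{i\in W_j}s_i\ge0 .$$
Since $N_{\mathbb R}^*=\{(z,x):\sum_{I_j}x_i=\sigma_j(z)\}$, this lies in a translate of $N_{\mathbb R}^*$, and the inward normals are the rays above.

**Lemma 2.** $P$ is a Delzant polytope, all inequalities define facets, and its normal fan $\Sigma$ does not depend on $(\Phi,\delta,\nu)\in\mathcal D$.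

**Step 1: project $P$ to $Q$.** Put $\alpha_j=\sum_{W_j}s_i$. Then $\sum_{R_j}s_i=s_j(z)-\alpha_j$, so $(z,s)\mapsto(z,\alpha)$ maps $P$ onto $Q$. The fibre is a product of simplices: for each $j$, one of size $\alpha_j$ (coordinates indexed by $W_j$) and one of size $s_j(z)-\alpha_j$ (indexed by $R_j$). So $P$ is compact. Over an interior point of $Q$ there are points with all $s_i>0$, so $P$ is full-dimensional.

**Step 2: the Delzant condition.** Dually, embed $N_2\oplus\mathbb Z^3\to N$ by $f_j\mapsto\sum_{W_j}\eta_i$. Then $\rho_j=\sigma_j-f_j\mapsto\sum_{R_j}\eta_i$, and $\varepsilon_{jk},\xi$ go to the rays of the same name. Choose $i_j\in W_j$ and $*_j\in R_j$. In the basis (3) replace $\eta_{i_j}$ by $\sum_{W_j}\eta_i=f_j$. This shows that $N$ is the direct sum of $N_2\oplus\mathbb Z^3$ and the lattice with basis $\eta_i$, $i\in\bigcup_j(W_j\setminus i_j)\cup(R_j\setminus*_j)$.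

At a point of $P$ choose $i_j,*_j$ with $s_{i_j}\ne0$, $s_{*_j}\ne0$ whenever possible. It is impossible for $W_j$ exactly when all $i\in W_j$ are active, that is, $\alpha_j=0$, that is, $a_j$ is active at the image in $Q$; then $\{\eta_i\}_{W_j}$ is equivalent to $\{f_j\}\cup\{\eta_i\}_{W_j\setminus i_j}$. Likewise it is impossible for $R_j$ exactly when $\rho_j$ is active at the image, and then $\{\eta_i\}_{R_j}$ is equivalent to $\{\rho_j\}\cup\{\eta_i\}_{R_j\setminus*_j}$. So the active normals are equivalent to the active normals of $Q$ at the image together with part of the complementary basis. By Lemma 1 they are part of a basis of $N$.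

**Step 3: every inequality defines a facet.** For $\varepsilon_{jk}$ and $\xi$, take a point with all $s_i>0$ over the corresponding point in Step 1 of the proof of Lemma 1, where all $\alpha_j>0$ and $s_j-\alpha_j>0$. For $s_i\ge0$, take a point over the interior of $Q$ at which only $s_i=0$; it exists because $|W_j|,|R_j|\ge2$.

**Step 4: the fan is constant.** The fan is determined by the active sets of the vertices, which are sets of $n$ rays. A vertex is the intersection of $n$ facets with linearly independent normals, the other inequalities being strict; so it persists, with the same active set, under small changes of the parameters. Conversely, let parameters converge inside $\mathcal D$. The polytopes stay in a bounded set. If $S$, $|S|=n$, is a vertex active set along a sequence, a subsequence of these vertices converges to a point of the limit polytope whose active set contains $S$. By Step 2 that active set is linearly independent, so it has at most $n$ elements and equals $S$; the limit is a vertex with active set $S$. So the collection of vertex active sets is locally constant,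 and $\mathcal D$ is connected. $\square$

Let $X=X_{w,r}$ be the smooth projective toric variety of $\Sigma$. It has complex dimension $n$.

**Lemma 3.** $X$ is Fano, and $P(\Phi,\delta,\nu)$ with $\Phi_j=w_j+1$, $\delta_j=r_j-1$, $\nu=2$ is the polytope of $-K_X$.

**Proof.** Consider $\{x:\langle x,v\rangle\ge-1\text{ for all rays }v\}$ and put $s_i=\langle x,\eta_i\rangle+1$. Then
$$\sum_{I_j}s_i=\sigma_j+w_j+r_j,\qquad\langle x,\varepsilon_{jk}\rangle+1=e_{jk}+w_j+1-\sum_{W_j}s_i,$$
$$\langle x,\xi\rangle+1=1+\sum_jw_j-\sum_j\sum_{W_j}s_i .$$
This is $P(\Phi,\delta,\nu)$ for the stated parameters, since $\Phi_j+\delta_j=w_j+r_j$ and $\Xi=\sum\Phi_j-2=1+\sum w_j$. They lie in $\mathcal D$: the $\Phi_j$ increase; $\delta_j\ge3>2=\nu$; $\delta_j<\Phi_j$ as $r_j\le w_j+1$; and $\Phi_j-\delta_j=w_j+2-r_j\le w_j-2\le w<w+1\le\Phi_k$. By Lemma 2 the polytope has normal fan $\Sigma$ and all rays define facets, so $-K_X$ is ample. $\square$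

**The forms $\omega_m$.** For $m>3$ let $P_m$ be $P$ with $\Phi_j=m+j$, $\delta_j=3$, $\nu=2$. These parameters are in $\mathcal D$: $2<3<m+j$, and $\Phi_j-\delta_j=m+j-3\le m-1<m\le\Phi_k$. Let $\omega_m$ be the corresponding toric Kähler form on $X$.

## 7. Short relations, $\Lambda$, and the class $a$

**All relations.** Let a relation have coefficients $x_i,q_{jk},y$ on $\eta_i,\varepsilon_{jk},\xi$, and put $q_j=q_{jk}+q_{jl}$. It holds in $N$ iff the corresponding element of $N_2\oplus\mathbb Z^I$ equals $\sum_jc_j(\sum_{I_j}\eta_i-\sigma_j)$ for integers $c_j$. Comparing coefficients, this means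
$$x_i=c_j\ (i\in R_j),\qquad x_i=c_j+q_j+y\ (i\in W_j),\qquad\sum_jc_j\sigma_j+\sum q_{jk}e_{jk}=0\ \text{in }N_2. \tag{4}$$
It is nonnegative iff all $c_j,q_{jk},y\ge0$. For the area, evaluate the facet functions at the point with $z=0$, $s_i=0$ for $i\in\bigcup W_j$, where $\sum_{R_j}s_i=\Phi_j+\delta_j$:
$$\omega(b)=\sum_jc_j(\Phi_j+\delta_j)+\sum q_{jk}\Phi_j+y\,\Xi . \tag{5}$$

*Example.* In the plane of Section 4 the relation $\sigma_j+e_{kl}=2e_{jl}$ had degree $0$. In $N$ put $c_j=1$, $q_{kl}=1$, $q_{jl}=-2$ and the other $c$'s, $q$'s and $y$ equal to $0$. By (4) the coefficients are $1$ on $R_j$ and $W_k$, $-1$ on $W_j$, $1$ on $\varepsilon_{kl}$, $-2$ on $\varepsilon_{jl}$, and the degree is $r_j+w_k-w_j-1\ge4-2-1=1$. This is the effect of the tilt.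

**The value of $\Lambda$.** Let $b\ne0$ be nonnegative. If $y\ge1$, then $\omega(b)\ge\Xi$. If $y=0$, then $\sum c_j\sigma_j+\sum q_{jk}e_{jk}=0$ is a nonnegative relation with at least two vectors, counted with multiplicity. With exactly two, they are opposite; since $-\sigma_j$ is neither a root nor one of the $\sigma$'s, they are $e_{ij},e_{ji}$, and the area is $\Phi_i+\Phi_j\ge\Phi_0+\Phi_1$. With at least three, $\omega(b)\ge3\Phi_0$. The relation from $e_{01}+e_{10}=0$ has area $\Phi_0+\Phi_1$. Hence $\Lambda=\Phi_0+\Phi_1$ whenever $\Phi_0+\Phi_1\le\min(3\Phi_0,\Xi)$. For $P_m$: $3\Phi_0=3m$, $\Xi=3m+1$, so $\Lambda(P_m)=2m+1$. For $c_1$: $\Phi_j=w+j+1$, $3\Phi_0=3w+3$, $\Xi=3w+4$, so $\Lambda=2w+3$.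

**The class $a$.** Let $a$ be the relation $\sum_{i\in I}\eta_i=0$, that is, $c=(1,1,1)$, $q=0$, $y=0$. It has $n+1$ terms, so $c_1(a)=n+1$, and
$$A:=\omega(a)=\sum_j(\Phi_j+\delta_j)=\begin{cases}3m+12&\text{for }\omega_m,\\ n+1&\text{for }c_1.\end{cases} \tag{6}$$

**A nef functional.** To control all curves at once we replace areas by a small integer count. For every relation $b$ put
$$\omega_0(b)=\sum_jc_j+\sum q_{jk}+3y .$$
By (5), $\omega_0(b)=\lim_{m\to\infty}\omega_m(b)/m$. All $\omega_m$ are Kähler on the same $X$, so $\omega_0(\beta)\ge0$ for every effective curve class $\beta$. We have $\omega_0(a)=3$. And $\omega_0(b)\ge2$ for every nonzero nonnegative $b$, since either $y\ge1$ or at least two plane vectors occur.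

**Lemma 4.** The nonzero nonnegative relations with $\omega_0(b)\le3$ are $a$ and the following, where a set stands for the sum of its rays:

1. from $e_{ij}+e_{ji}=0$: $b=\varepsilon_{ij}+\varepsilon_{ji}+W_i+W_j$;
2. from $e_{ik}+e_{jk}+\sigma_k=0$ with $\{i,j,k\}=\{0,1,2\}$: $b=\varepsilon_{ik}+\varepsilon_{jk}+W_0+W_1+W_2+R_k$;
3. from $e_{01}+e_{12}+e_{20}=0$ or $e_{10}+e_{21}+e_{02}=0$: $b$ is the sum of the three $\varepsilon$'s and $W_0+W_1+W_2$;
4. $b=\xi+W_0+W_1+W_2$.

For each $b$ in 1–4 all coefficients are $0$ or $1$. The rays in the support $S_b$ satisfy, up to scalars, only the relation $b$, and they generate a saturated sublattice of $N$.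

**Step 1: the list.** If $y\ge1$, then $y=1$ and $c=q=0$: this is 4. If $y=0$, there are two or three plane vectors with sum zero. Two give 1, as seen above. For three, count the $\sigma$'s. Three $\sigma$'s: $\sum c_j\sigma_j=0$ forces $c_0=c_1=c_2$, so this is $a$. Two: impossible, since $-\sigma_i-\sigma_j=\sigma_k$ (for $i\ne j$) and $-2\sigma_i$ are not roots. One: two roots have sum $-\sigma_k=z_i+z_j-2z_k$; each root has coefficient at least $-1$ at $z_k$, so both have $-1$, and they are $e_{ik},e_{jk}$. None: three roots with sum zero contain no opposite pair (the third would be $0$) and no repeated root (the third would be twice a root), so they are $\pm e_{01},\pm e_{12},\pm e_{20}$ with some signs; since $e_{01}+e_{12}=-e_{20}$ and the three are pairwise non-proportional, the signs agree. This gives 3. The coefficients of $b$ now follow from (4). For instance in 2, $c_k=q_{ik}=q_{jk}=1$ gives $q_i=q_j=1$, $q_k=0$, so the coefficient is $1$ on $R_k$ and on all of $W_0,W_1,W_2$.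

**Step 2: the lattices.** The rays in $S_b$ generate the sublattice spanned, respectively, by

1. $W_i,W_j,e_{ij}$;
2. $N_2$, $W_0,W_1,W_2$, and $R_k\setminus*_k$ (the last ray of $R_k$ is $\sigma_k$ minus the other rays of $I_k$);
3. $N_2,W_0,W_1,W_2$;
4. $W_0,W_1,W_2$.

Each is spanned by part of a basis (3) of $N$, so it is saturated, and its rank is $|S_b|-1$. So the relations among $S_b$ form a line. $\square$

For $a$ the situation is different. By (4) with $q=0,y=0$ over $\mathbb Q$, the vectors $\eta_i$ $(i\in I)$ satisfy only multiples of $a$, and they span $N_{\mathbb Q}$, as $|I|-1=n$. But they generate a sublattice of index $3$, since $N/\langle\eta_i\rangle\cong N_2/\langle\sigma_0,\sigma_1,\sigma_2\rangle\cong\mathbb Z/3$.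

## 8. Rational curves with two branches at $p$

Our goal in Sections 8–10 is the following bound.

**Theorem C.** For every $(\Phi,\delta,\nu)\in\mathcal D$, the manifold $(X,\omega)$ with polytope $P(\Phi,\delta,\nu)$ satisfies
$$w_G(X,\omega)\le\frac A2=\frac12\sum_j(\Phi_j+\delta_j).$$

**Blow-up and multiplicity.** Let $p=1\in T\subset X$ and let $\pi:\tilde X=\mathrm{Bl}_pX\to X$ have exceptional divisor $E$; let $e$ be the class of a line in $E$, so $E\cdot e=-1$ and $H_2(\tilde X)=H_2(X)\oplus\mathbb Ze$. A nonconstant map $h:\mathbb P^1\to X$ of class $\beta$ lifts to $\tilde X$, and the lift has class $\beta-\mu e$, where $\mu\ge0$ is the degree of the pullback to $\mathbb P^1$ of the ideal of $p$ (this is its intersection number with $E$). We call $\mu$ the *multiplicity* of $h$ at $p$. Example: a parametrized line through $p$ in $\mathbb P^2$ has $\mu=1$, a parametrized nodal cubic with node at $p$ has $\mu=2$.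

**Lemma 5.** Let $h:\mathbb P^1\to X$ be birational onto its image, with $p\in h(\mathbb P^1)$, and suppose its class $b$ is $a$ or one of 1–4 in Lemma 4. If $b$ is one of 1–4, the multiplicity at $p$ is $1$. If $b=a$ and the multiplicity is at least $2$, then, up to reparametrization, $h$ is
$$f(t)=(t-1)^{\sigma_0}(t-\zeta^{-1})^{\sigma_1}(t-\zeta)^{\sigma_2},\qquad\zeta\text{ a primitive cube root of unity},$$
and the two choices of $\zeta$ agree up to reparametrization. This $f$ does define a map $\mathbb P^1\to X$ of class $a$; it is birational onto its image, an immersion, and has exactly two preimages of $p$, hence multiplicity exactly $2$.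

**Step 1: parametrization.** Since the image meets $T$, each $h^*D_v$ is an effective divisor, of degree $b_v\in\{0,1\}$. So for each ray $v\in S_b$ there is exactly one point $t_v$ with $h^*D_v=t_v$. For a character $\chi^u$ of $T$, $\operatorname{div}\chi^u=\sum_v\langle u,v\rangle D_v$, so $\chi^u\circ h$ has divisor $\sum_{v\in S_b}\langle u,v\rangle t_v$. If all $t_v$ are finite, then
$$h(t)=c\prod_{v\in S_b}(t-t_v)^v,\qquad c\in T .$$
The $t_v$ are not all equal: since $\sum_{S_b}v=0$, $h$ would be constant.

**Step 2: $h$ is an immersion over $T$.** This identifies the multiplicity with a number of preimages. Let $h(t_*)\in T$ and move $t_*$ to $\infty$; then all $t_v$ are finite. Put $s=1/t$. Since $\sum_{S_b}v=0$, $h=c\prod(1-st_v)^v$, and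
$$\frac d{ds}\log h\Big|_{s=0}=-\sum_{S_b}t_v\,v\in N\otimes\mathbb C .$$
If this vanishes, $(t_v)$ is a complex relation among $S_b$, so a multiple of $b|_{S_b}=(1,\dots,1)$, and all $t_v$ are equal, a contradiction. Hence $h$ is immersed at $t_*$, the ideal of $p$ pulls back with order $1$ at each preimage of $p$, and the multiplicity at $p$ is the number of preimages of $p$.

**Step 3: two preimages, classes 1–4.** Suppose there are two preimages; move them to $0,\infty$, so all $t_v\in\mathbb C^*$. Then $h(\infty)=c=1$, and $h(0)=1$ gives
$$\prod_{v\in S_b}(-t_v)^v=\prod_{v\in S_b}t_v^v=1\quad\text{in }N\otimes\mathbb C^* ,\tag{7}$$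
the sign disappearing because $\sum_{S_b}v=0$. For $b$ in 1–4, the image of $\mathbb Z^{S_b}\to N$ is a direct summand with kernel $\mathbb Zb$. Tensoring the split sequence $0\to\mathbb Zb\to\mathbb Z^{S_b}\to\text{image}\to0$ with $\mathbb C^*$, and using that the image is a summand of $N$, we see that the kernel of $(\mathbb C^*)^{S_b}\to N\otimes\mathbb C^*$ is the diagonal. So all $t_v$ are equal, a contradiction. The multiplicity is $1$.

**Step 4: two preimages, class $a$.** Here $S_b=\{\eta_i\}_{i\in I}$; write $t_i$ for $t_{\eta_i}$. Substituting $\eta_{*_j}=\sigma_j-\sum_{I_j\setminus*_j}\eta_i$ in (7) and using the basis (3), we get $t_i=t_{*_j}=:g_j$ for all $i\in I_j$, and $\prod_jg_j^{\sigma_j}=1$. In the basis $e_{01},e_{12}$ of $N_2$ this reads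
$$g_0^2=g_1g_2,\qquad g_0g_1=g_2^2 .$$
With $g_0$ normalized to $1$: $g_1=g_2^2$ and $g_2^3=1$. So $(g_0,g_1,g_2)=g_0(1,\zeta^{-1},\zeta)$ with $\zeta^3=1$; conversely these are solutions. If $\zeta=1$, all $t_i$ are equal, a contradiction. So $\zeta$ is primitive. Replacing $t$ by $g_0t$ (harmless since $\sum\sigma_j=0$), and using $c=1$ and $\sum_{I_j}\eta_i=\sigma_j$, we get $h=f$.

The two choices of $\zeta$ are exchanged by $t\mapsto1/t$: with $(t_0,t_1,t_2)=(1,\zeta^{-1},\zeta)$,
$$f(1/t)=\prod_j(1-tt_j)^{\sigma_j}=\prod_j(-t_j)^{\sigma_j}\prod_j(t-t_j^{-1})^{\sigma_j}=\prod_j(t-t_j^{-1})^{\sigma_j},$$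
because $\sum\sigma_j=0$ and $\prod(-t_j)^{\sigma_j}=\prod t_j^{\sigma_j}=1$.

**Step 5: $f$ is a map of class $a$.** First, $\{\eta_i\}_{i\in I_j}$ spans a cone of $\Sigma$: we exhibit a point of $P$ where exactly these are active. Take $e_{jk}=e_{jl}=-\frac{\Phi_j+\delta_j}2$. Then $s_j=0$ and $F_{jk}=F_{jl}=\theta_j/2>0$; since $z_k=z_l>z_j$, also $m_k,m_l>0$. Take $\alpha_j=0$, so all $s_i=0$ for $i\in I_j$, and $\alpha_k,\alpha_l$ small positive with $s_i>0$ for $i\in I_k\cup I_l$.

Near $t=t_j$ we have $f(t)=(t-t_j)^{\sigma_j}u(t)$ with $u$ holomorphic into $T$, and $\sigma_j=\sum_{I_j}\eta_i$. In the affine chart $\mathbb C^{|I_j|}\times(\mathbb C^*)^{n-|I_j|}$ of this cone the coordinates $x_i$, $i\in I_j$, of $f$ are $(t-t_j)$ times units, and the other coordinates are units. So $f$ extends over $t_j$, meeting each $D_i$ $(i\in I_j)$ once, transversally, and no other $D_v$. Elsewhere, including $t=\infty$, $f$ takes values in $T$. So $D_i\cdot f=1$ for $i\in I$ and $0$ for the other rays: $f$ has class $a$.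

**Step 6: the remaining properties of $f$.** We have $f(\infty)=1$ and $f(0)=\prod(-t_j)^{\sigma_j}=1$. The $e_{01}$-coordinate of $f(t)=1$ reads $(t-1)^2=(t-\zeta^{-1})(t-\zeta)=t^2+t+1$, whose only finite solution is $t=0$. So $p$ has exactly the two preimages $0,\infty$. As $D_i\cdot a=1$ for $i\in I$, the class $a$ is not a proper multiple, so $f$ is birational onto its image. It is an immersion over $T$ by Step 2, and at the three points $t_j$ by transversality. $\square$

## 9. The Gromov–Witten invariant in class $a-2e$

**Stable maps.** A genus $0$ stable map (no marked points) to $\tilde X$ is a map from a connected nodal curve whose components are copies of $\mathbb P^1$ forming a tree, such that every component on which the map is constant has at least three nodes. Their moduli space in class $\beta$ is $\overline M_{0,0}(\tilde X,\beta)$, of virtual dimension $c_1(\tilde X)(\beta)+n-3$. When this is $0$, the invariant $GW_{0,\beta}^{\tilde X}$ is a number. If the moduli space is a single map $u$ with domain $\mathbb P^1$, trivial automorphism group, no infinitesimal deformations,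 and $H^1(u^*T\tilde X)=0$, the invariant is $1$. Example: on the blow-up of $\mathbb P^2$ at a point, the class $e$ has virtual dimension $1+2-3=0$; every map in this class has image $E$ and degree $1$ onto it, its normal bundle is $\mathcal O(-1)$, and the invariant is $1$.

**Lemma 6.** $\overline M_{0,0}(\tilde X,a-2e)$ consists of the single map $\tilde f$, the lift of $f$, and $GW^{\tilde X}_{0,a-2e}=1$.

**Step 1: no other stable maps.** Take a stable map of class $a-2e$. Let its non-contracted components not mapping into $E$ have classes $b_i-\mu_ie$, with $b_i\ne0$ effective on $X$ and $\mu_i\ge0$ (covering multiplicities included), and let the components in $E$ have total class $ke$, $k\ge0$. Then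
$$\sum b_i=a,\qquad\sum\mu_i=2+k\ge2 .$$
If $\mu_i>0$, the component passes through $p$ after composition with $\pi$, so $b_i$ is a nonzero nonnegative relation and $\omega_0(b_i)\ge2$. For the other components $\omega_0(b_i)\ge0$. The total is $\omega_0(a)=3$. Since $2+2>3$, exactly one component, say the first, has $\mu_1>0$; so $\mu_1=2+k\ge2$ and $\omega_0(b_1)\le3$.

This component is birational onto its image in $X$: a cover of degree $d\ge2$ of a rational curve of class $b'$ through $p$ would have $\omega_0(b_1)=d\,\omega_0(b')\ge4$. By Lemma 4, $b_1$ is $a$ or one of 1–4, and by Lemma 5 the inequality $\mu_1\ge2$ forces $b_1=a$, the component to be $f$ up to reparametrization, and $\mu_1=2$, $k=0$. The remaining $b_i$ are nonzero effective classes with sum $0$, so there are none, since a Kähler form is positive on each. As $k=0$, no non-contracted component lies in $E$. So there is exactly one non-contracted component. If there were contracted ones, the domain would be a tree with at least two components, hence with at least two leaves, one of them contracted; it has only one node, contradicting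 stability. So the map is $\tilde f$.

**Step 2: the normal bundle of $f$.** The Euler sequence of $X$ gives a surjection $\bigoplus_v\mathcal O(D_v)\to TX$ over all rays $v$, under which the canonical section of $\mathcal O(D_v)$ goes to the invariant vector field of $v\in N\otimes\mathbb C=\mathrm{Lie}\,T$. We claim that already
$$\bigoplus_{i\in I}f^*\mathcal O(D_i)=\mathcal O(1)^{n+1}\longrightarrow f^*TX$$
is surjective. Over $T$ this holds because the $\eta_i$, $i\in I$, span $N_{\mathbb C}$. At the point $t_j$, which lies in the orbit of the cone on $I_j$, near $D_i$ with local equation $x_i=0$ the invariant field of $\eta_i$ is $x_i\partial_{x_i}$, so a local generator of $\mathcal O(D_i)$ goes to $\partial_{x_i}$. Thus the $\mathcal O(D_i)$ with $i\in I_j$ give the directions normal to the orbit. The remaining $\eta_i$ map onto the orbit directions $N_{\mathbb C}/\langle\eta_i\rangle_{i\in I_j}$, again because the $\eta_i$, $i\in I$, span.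

Since $f$ is an immersion, $N_f=f^*TX/T\mathbb P^1$ is a vector bundle of rank $n-1$. Both $f^*TX$ and $N_f$ are quotients of $\mathcal O(1)^{n+1}$, so all their summands have degree $\ge1$. As $\deg N_f=c_1(a)-2=n-1=\operatorname{rk}N_f$, we get $N_f=\mathcal O(1)^{n-1}$.

**Step 3: the normal bundle of $\tilde f$.** At each of $t=0,\infty$ choose local coordinates of $X$ at $p$ in which the branch of $f$ is the $x_1$-axis. In the blow-up chart $x_1=x$, $x_i=xy_i$ $(i\ge2)$, $\tilde f$ is the $x$-axis $y=0$. Along it $d\pi(\partial_x)=\partial_{x_1}$ and $d\pi(\partial_{y_i})=x\,\partial_{x_i}$. So $\tilde f$ is an immersion, and $d\pi$ identifies $N_{\tilde f}$ with the sections of $N_f$ that vanish at $0$ and $\infty$: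
$$N_{\tilde f}=N_f(-0-\infty)=\mathcal O(-1)^{n-1},\qquad H^0(N_{\tilde f})=H^1(N_{\tilde f})=0 .$$
From $0\to T\mathbb P^1\to\tilde f^*T\tilde X\to N_{\tilde f}\to0$ and $H^1(T\mathbb P^1)=0$ we get $H^1(\tilde f^*T\tilde X)=0$.

**Step 4: the count.** Since $c_1(\tilde X)=\pi^*c_1(X)-(n-1)[E]$ and $E\cdot(a-2e)=2$, the virtual dimension is
$$(n+1)-2(n-1)+n-3=0 .$$
The infinitesimal deformations of $\tilde f$ are $H^0(N_{\tilde f})=0$, there is no obstruction space, and the automorphism group is trivial because $\tilde f$ is birational onto its image. So $\overline M_{0,0}(\tilde X,a-2e)$ is one reduced unobstructed point, and $GW^{\tilde X}_{0,a-2e}=1$. $\square$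

## 10. From the invariant to the bound $w_G\le A/2$

**Proof of Theorem C.** Suppose a closed ball $B^{2n}(r)$ embeds symplectically in $(X,\omega)$.

**Step 1: blow up the ball.** The symplectic blow-up removes the ball and collapses its boundary along the Hopf fibration. It gives a symplectic form $\tilde\omega$ on $\tilde X$ with $\tilde\omega(e)=\pi r^2$, so
$$\tilde\omega(a-2e)=A-2\pi r^2 .$$

**Step 2: $\tilde\omega$ is deformation equivalent to a Kähler form on $\mathrm{Bl}_pX$.** Shrinking the ball gives a deformation of symplectic forms to blow-ups of arbitrarily small balls. Any two symplectic embeddings of a closed ball into the connected manifold $X$ become isotopic after shrinking, so we may place the small ball at $p$, in any way we like.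

Next we make $\omega$ flat near $p$. Near $p$ write $\omega=\frac i2\partial\bar\partial\varphi$; after a linear change of holomorphic coordinates $x$ and removal of a pluriharmonic term, $\varphi=|x|^2+\psi$ with $\psi=O(|x|^3)$. Replace $\varphi$ by $|x|^2+(1-\chi(|x|/\epsilon))\psi$, where $\chi$ is a cutoff function equal to $1$ on $[0,1]$ and $0$ on $[2,\infty)$. The second derivatives of $\chi\psi$ are $O(\epsilon)$, so for small $\epsilon$ this defines a Kähler form $\omega'$, equal to $\omega$ for $|x|\ge2\epsilon$, flat near $p$, and in the class of $\omega$. The forms $(1-\lambda)\omega+\lambda\omega'$, $0\le\lambda\le1$, are Kähler, so by Moser $(X,\omega)$ and $(X,\omega')$ are symplectomorphic by a diffeomorphism isotopic to the identity.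

Blowing up a small holomorphic Darboux ball of $\omega'$ at $p$ gives a Kähler form on $\mathrm{Bl}_pX$ (McDuff–Polterovich, Invent. Math. 115 (1994); McDuff–Salamon, Introduction to Symplectic Topology, §7.1). All identifications used are the identity on $H_2(X)\oplus\mathbb Ze$.

**Step 3: conclude.** Genus $0$ Gromov–Witten invariants of general closed symplectic manifolds are invariant under deformation of the symplectic form (Fukaya–Ono, Topology 38 (1999); Li–Tian (1998); Ruan (1999)), and for smooth projective varieties they agree with the algebraic ones (Siebert, Ann. Inst. Fourier 49 (1999); Li–Tian, Asian J. Math. 3 (1999)). So by Lemma 6 the invariant of $(\tilde X,\tilde\omega)$ in class $a-2e$ is $1\ne0$. Hence for an $\tilde\omega$-tame $J$ this class is represented by a stable $J$-holomorphic map, which is non-constant because the class is nonzero. Its area is positive: $A-2\pi r^2>0$. So every embedded closed ball has capacity less than $A/2$. Since an open ball contains closed balls of all smaller radii, $w_G\le A/2$. $\square$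

## 11. Assembling Theorem A

**Proof of Theorem A.** $X=X_{w,r}$ has complex dimension $n$, and it is Fano by Lemma 3. For $m>3$ the parameters of $P_m$ lie in $\mathcal D$, so $P_m$ has the fan of $X$ as normal fan by Lemma 2. Section 7 gives $\Lambda(P_m)=2m+1$ and, in (6), $A=3m+12$; Theorem C gives $w_G(X,\omega_m)\le\frac{3m+12}2$. For $[\omega]=c_1(X)$, Lemma 3 identifies the polytope as $P(\Phi,\delta,\nu)$ with parameters in $\mathcal D$, Section 7 gives $\Lambda=2w+3$ and $A=n+1$, and Theorem C gives $w_G\le\frac{n+1}2$. $\square$

With the arithmetic after the statement of Theorem A, the assertion "$w_G=\Lambda(P)$ for all Fano symplectic toric manifolds of real dimension $2n\ge6$" is false: it fails in every complex dimension $n\ge23$, and for monotone forms when $n=44,47,48$ and for all $n\ge50$.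

## 12. Generalized Bott manifolds, where equality holds

**Generalized Bott polytopes.** $P$ is a *generalized Bott polytope* if, up to integral affine equivalence, it is obtained from a multiple of a standard simplex by finitely many steps
$$P=\Big\{(x,v):x\in P',\ v\in\mathbb R^k_{\ge0},\ \sum v_i\le s(x)\Big\},$$
where $P'$ is already constructed and $s$ is affine with integral linear part, positive on $P'$. A *generalized Bott manifold* is an iterated projectivization of sums of line bundles, starting from a projective space. Example: the truncated triangle of Section 3. With $x'=x+y\in P'=[\mu,\lambda]$ and $v=x$ it is $\{0\le v\le s(x')\}$, $s(x')=x'$; the manifold is a $\mathbb P^1$-bundle over $\mathbb P^1$.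

**Lemma 7.** Every toric symplectic form on a generalized Bott manifold has a generalized Bott polytope.

**Proof.** The rays of the fan are partitioned into blocks $U_1,\dots,U_l$, one for each stage, $U_1$ for the base projective space. The maximal cones are obtained by omitting one ray from each block, and $\sum_{u\in U_i}u$ lies in the span of $U_{i+1}\cup\dots\cup U_l$. If $l=1$, $P$ is a multiple of a standard simplex. Let $l\ge2$, let $N'$ be the lattice spanned by $U_2\cup\dots\cup U_l$, and write $U_1=\{u_0,\dots,u_k\}$.

The rays of a maximal cone form a basis of $N$. Working down from $i=l$, the omitted ray of $U_i$, $i\ge2$, is an integer combination of the basis rays from $U_i\cup\dots\cup U_l$, since the block sum lies in the span of the later blocks and this span meets $N$ in the lattice generated by the corresponding basis rays. So $N'$ is a direct summand with complement spanned by $u_1,\dots,u_k$. In these coordinates $u_i=(0,e_i)$ for $i\ge1$ and $u_0=(d,-1,\dots,-1)$ with $d\in N'$. After a translation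
$$P=\Big\{x\in P',\ v\ge0,\ \sum v_i\le s(x)\Big\},\qquad ds=d,$$
with $P'$ cut out by the inequalities of $U_2\cup\dots\cup U_l$.

We must show $s>0$ on $P'$. Since $u_1,\dots,u_k$ span a cone, the face $v=0$ of $P$ is nonempty; it is $\{x\in P':s(x)\ge0\}$. Since $u_0,\dots,u_k$ do not span a cone, $s\ne0$ on it. So $\{x\in P':s\ge0\}=\{x\in P':s>0\}$ is nonempty, closed and open in the connected set $P'$, and $s>0$ on $P'$. Thus $P'$ is the face $v=0$. Its maximal cones come from those omitting $u_0$, so its fan is the generalized Bott fan with blocks $U_2,\dots,U_l$. Induct on $l$. $\square$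

By Kleinschmidt (Aequationes Math. 35 (1988)), toric manifolds of Picard number $2$ are projectivized sums of line bundles over projective spaces, hence generalized Bott manifolds. Those of Picard number $1$ are projective spaces.

**Lemma 8.** A generalized Bott polytope $P$ of dimension $n$ contains a unimodular simplex of size $\Lambda(P)$.

**Proof.** We induct on the number of steps; for a multiple of a simplex, $P$ itself is the simplex (Section 3). Let $P$ be built from $P'$ and $s$ as above, and $\Lambda=\Lambda(P)$.

**Step 1: a simplex in $P'$.** Relations among the normals of $P'$ are relations for $P$ with the same areas. So $\Lambda\le\Lambda(P')$, and $P'$ contains a unimodular simplex of size $\Lambda(P')$ by induction, hence (shrinking it toward a vertex) a unimodular simplex $S$ of size $\Lambda$.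

**Step 2: $\Lambda\le\max_{P'}s$.** Let $q$ be a vertex of $P'$ where $s$ is maximal, and let $y_i$, with normals $\eta_i$, be the facet functions of the facets through $q$. The $\eta_i$ form a lattice basis, so $s=s(q)-\sum c_iy_i$ with integers $c_i$, and $c_i\ge0$ because $s$ does not increase along the edges at $q$. So $-ds=\sum c_i\eta_i$. The $k+1$ new normals have sum $ds$, so together with $\sum c_i\eta_i$ they form a nonnegative relation. Its area is $\sum v_i+(s-\sum v_i)+\sum c_iy_i=s+\sum c_iy_i$; at $x=q$ this is $s(q)$. Hence $\Lambda\le s(q)$.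

**Step 3: $S$ has a vertex $u$ with $s(u)\ge\Lambda$.** If $s$ is constant, this is Step 2. Otherwise, at a vertex of $P'$ where $s$ is minimal, $s=\min s+\sum c_iy_i$ with integers $c_i\ge0$ and some $c_i\ge1$, where now $y_i$ are the facet functions at that vertex. Since $\min s>0$ and all $y_i\ge0$ on $P'$, $s\ge y_i$ on $P'$ for such an $i$. On $S$ the function $y_i\ge0$ is non-constant, and the differences of its values at vertices of $S$ lie in $\Lambda\mathbb Z$, because the edges of $S$ are $\Lambda$ times lattice vectors. So $y_i(u)\ge\Lambda$ at some vertex $u$, and $s(u)\ge\Lambda$.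

**Step 4: the simplex in $P$.** The set $\mathrm{conv}\big(S\times0\,\cup\,\{u\}\times\Lambda\Delta^k\big)$ lies in the convex set $P$, since $s(u)\ge\Lambda$. Its edges at $(u,0)$ are $\Lambda$ times a basis of the lattice of $P'$ together with $\Lambda$ times the standard basis of $\mathbb Z^k$. So it is a unimodular simplex of size $\Lambda$. $\square$

**Proof of Proposition B.** Let $(M,\omega)$ be a Fano generalized Bott manifold. By Lemma 7 its polytope $P$ is a generalized Bott polytope, by Lemma 8 it contains a unimodular simplex of size $\Lambda(P)$, and by the fact from Traynor's paper recalled in Section 1, $w_G\ge\Lambda(P)$. Lu's theorem gives $w_G\le\Lambda(P)$. Fano toric manifolds of Picard number $\le2$ are generalized Bott manifolds, as noted after Lemma 7. $\square$
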